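# Normal spaces in countable discrete web: uncountable extent in ZFC, and the bound $\mathfrak c$

## Countable extent gives countable discrete web, and the guess that normality gives the converse

All spaces here are $T_1$. In particular, normal spaces are $T_1$ by definition. For a subset $A$ of a space $X$ and an open cover $\mathcal U$ of $X$, the star of $A$ is
$$St(A,\mathcal U)=\bigcup\{U\in\mathcal U: U\cap A\ne\emptyset\}.$$

**Definition (countable discrete web).** A space $X$ is *in countable discrete web* if for every open cover $\mathcal U$ of $X$ there is a countable, closed and discrete $A\subset X$ with $St(A,\mathcal U)=X$.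

**Definition (extent).** The *extent* $e(X)$ is the supremum of the cardinalities of closed discrete subsets of $X$. So $X$ has uncountable extent iff it contains an uncountable closed discrete subset.

A compact space is in countable discrete web: take a finite subcover by nonempty sets and one point in each of them. The same is true of every space whose closed discrete sets are countable.

**Fact A.** If $X$ is $T_1$ and $e(X)\le\omega$, then $X$ is in countable discrete web.

*Proof.* Let $\mathcal U$ be an open cover. Choose points $x_0,x_1,\dots,x_\alpha,\dots$ by transfinite recursion with $x_\alpha\notin St(\{x_\beta:\beta<\alpha\},\mathcal U)$, as long as possible, and let $A$ be the set of chosen points. The recursion stops only when $St(A,\mathcal U)=X$. If some $U\in\mathcal U$ contained $x_\beta$ and $x_\alpha$ with $\beta<\alpha$, then $x_\alpha\in St(\{x_\beta\},\mathcal U)$, which was forbidden. So each member of $\mathcal U$ contains at most one point of $A$. Every point of $X$ thus has a neighborhood that meets $A$ in at most one point, so $A$ is closed and discrete, and therefore countable. $\square$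

The first guess is that the converse holds for normal spaces: if $X$ is normal and in countable discrete web, then $e(X)\le\omega$. Simple cases support it.

**Metrizable and paracompact spaces.** More generally, suppose a closed discrete set $D$ in $X$ can be separated: there are pairwise disjoint open sets $U_d\ni d$, $d\in D$. Shrinking $U_d$ to $U_d\setminus(D\setminus\{d\})$, we may assume $U_d\cap D=\{d\}$. In the cover $\{U_d:d\in D\}\cup\{X\setminus D\}$ the only member containing $d$ is $U_d$. Hence $St(A,\mathcal U)=X$ forces $A$ to meet every $U_d$, and so $|A|\ge|D|$. Closed discrete sets in metrizable spaces, and in paracompact Hausdorff spaces, can be separated in this way. For these spaces the guess is correct.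

**A separable test case.** If $A$ is dense, then $St(A,\mathcal U)=X$ for every $\mathcal U$. Separability alone does not help, because $A$ must also be closed and discrete. Let $\mathcal A$ be an infinite maximal almost disjoint family of infinite subsets of $\omega$; such a family is uncountable. Let $\Psi=\omega\cup\mathcal A$, where the points of $\omega$ are isolated and basic neighborhoods of $a\in\mathcal A$ are $\{a\}\cup(a\setminus k)$, $k<\omega$. If $A\subset\Psi$ is closed and discrete, then $A\cap\omega$ is finite: otherwise, by maximality, some $a\in\mathcal A$ meets $A\cap\omega$ in an infinite set, and $A$ accumulates at $a$. Partition $\mathcal A$ into uncountable pieces $\mathcal A_k$, $k<\omega$. Let $U_a=\{a\}\cup(a\setminus k)$ for $a\in\mathcal A_k$, and consider the cover $\{U_a:a\in\mathcal A\}\cup\{\omega\}$. Suppose $A$ is closed discrete with star $\Psi$, and pick $k$ with $A\cap\omega\subset k$. For $a\in\mathcal A_k$ the only member containing $a$ is $U_a$, and $U_a\cap A\subset\{a\}$, so $a\in A$. Hence $A$ is uncountable, and $\Psi$ is not in countable discrete web.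

The conflict is visible here: $A$ must come close to every point of an uncountable closed discrete set $D$, in the sense prescribed by the cover, and yet must not accumulate anywhere on $D$.

Two facts recorded with the question limit the guess. In ZFC, for every cardinal $\tau$ there is a Tychonoff space in countable discrete web with extent $\tau$; so some use of normality is needed. Under $\omega_1<\mathbf p$ there is a normal space $S$ in countable discrete web with $e(S)=\omega_1$. (Here $\mathbf p$ is the least cardinality of a family $\mathcal F$ of infinite subsets of $\omega$ such that every finite subfamily has infinite intersection but no infinite $B\subseteq\omega$ has $B\setminus F$ finite for all $F\in\mathcal F$.) So the guess cannot be a theorem of ZFC in any universe where $\omega_1<\mathbf p$, and the reasonable fallback guess is that it is *consistent* with ZFC. The question, from Mikhail Matveev, "On spaces in countable web", arXiv:math/0006199 (2000), is: is there a ZFC example of a normal space in countable discrete web with uncountable extent?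

The fallback guess is wrong too. We shall prove the following.

**Theorem 1 (ZFC).** For every cardinal $\lambda$ with $\omega_1\le\lambda\le\mathfrak c$ there is a normal (zero-dimensional) space $X$ in countable discrete web that contains a closed discrete set of size $\lambda$ and has $e(X)=\lambda$.

**Theorem 2 (ZFC).** Let $X$ be normal and suppose that for every open cover $\mathcal U$ there is a countable $A\subset X$, not necessarily closed or discrete, with $St(A,\mathcal U)=X$. Then every closed discrete subset of $X$ has size $\le\mathfrak c$.

**Corollary.** For an infinite cardinal $\lambda$, there is a normal space in countable discrete web with extent $\lambda$ iff $\lambda\le\mathfrak c$.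

Theorem 1 with $\lambda=\omega_1$ answers the question: yes.

## The Jones counting argument, and why it stops at $\mathfrak c$

Why would one expect a consistent negative answer? Because of the usual counting argument for separable spaces.

**Jones' lemma.** If $X$ is normal with a countable dense set $Q$, and $D\subset X$ is closed discrete, then $2^{|D|}\le 2^\omega$.

*Proof.* For $S\subset D$ the sets $S$ and $D\setminus S$ are closed and disjoint; choose an open $O_S\supset S$ with $\overline{O_S}\cap(D\setminus S)=\emptyset$. If $d\in S\setminus S'$, then $O_S\setminus\overline{O_{S'}}$ is an open neighborhood of $d$, so it meets $Q$, and $O_S\cap Q\ne O_{S'}\cap Q$. So $S\mapsto O_S\cap Q$ is injective from $\mathcal P(D)$ to $\mathcal P(Q)$. $\square$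

In a universe with $2^\omega<2^{\omega_1}$ this excludes uncountable closed discrete sets from separable normal spaces. Let us try to run the argument with the countable set $A$ of a web in place of $Q$. The dense set $Q$ was fixed in advance and meets *every* nonempty open set. The set $A$ arrives only after a cover has been chosen, and it is only known to meet the cover's members $U_d$, one for each $d\in D$. To know that $A$ meets $O_S\setminus\overline{O_{S'}}$, we should put some $U_d$ inside this set. But near one point $d$ we can intersect only finitely many open sets and be sure of getting a neighborhood of $d$. So one cover gives us control over about $|D|$ pairs $(S,S')$, not over all pairs of subsets of $D$. That is the exact point at which the argument stops. What can be done with $|D|$ pairs is to tell apart $|D|$ many subsets of $\omega$, which gives $|D|\le\mathfrak c$ and no more. Carried out with care, this is Theorem 2.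

**Proof of Theorem 2.** Suppose $X$ has a closed discrete set of size $>\mathfrak c$, and let $\lambda=\mathfrak c^+$. Subsets of closed discrete sets are closed discrete, and there are $\lambda$ pairs $i<j<\lambda$, so we may take a closed discrete set $D=\{d_{ij}:i<j<\lambda\}$ whose points are distinct for distinct pairs. Each pair of indices gets its own point.

**Step 1: open sets such that consecutive pairs give disjoint sets.** For $i<\lambda$ put $S_i=\{d_{ij}:j>i\}$ and $T_i=\{d_{hi}:h<i\}$. These are closed, and disjoint because in the pairs for $S_i$ the index $i$ is the smaller one and in the pairs for $T_i$ it is the larger one. By normality choose disjoint open sets $O_i\supset S_i$ and $O_i'\supset T_i$. For $i<j$ let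
$$U_{ij}=O_i\cap O_j'\cap\big(X\setminus(D\setminus\{d_{ij}\})\big).$$
This is open. Since $d_{ij}\in S_i\cap T_j\subset O_i\cap O'_j$, we have $U_{ij}\cap D=\{d_{ij}\}$. If $i<j<k$, then
$$U_{ij}\cap U_{jk}\subset O_j'\cap O_j=\emptyset. \tag{1}$$

**Step 2: apply the hypothesis.** The family $\{U_{ij}:i<j<\lambda\}\cup\{X\setminus D\}$ is an open cover. Let $A=\{a_n:n<\omega\}$ be countable (repetitions allowed) with star $X$. As $U_{ij}$ is the only member containing $d_{ij}$, the set $A$ meets every $U_{ij}$.

**Step 3: count subsets of $\omega$.** For $j<\lambda$ let $N_j=\{n<\omega:a_n\in U_{ij}\text{ for some }i<j\}$. Let $i<j$ and pick $n$ with $a_n\in U_{ij}$. Then $n\in N_j$. If also $n\in N_i$, then $a_n\in U_{hi}\cap U_{ij}$ for some $h<i$, contradicting (1). So $n\in N_j\setminus N_i$. Hence the sets $N_j$, $j<\lambda$, are pairwise distinct subsets of $\omega$, and $\lambda\le\mathfrak c$, a contradiction. $\blacksquare$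

The rest of the notes proves Theorem 1: up to $\mathfrak c$, nothing else goes wrong.

## Coordinates that separate $D$ from closed sets, and the loss of compactness

Let $D$ be a set of size $\lambda$. We look for $X=D\cup Y$ with $D$ closed discrete and $Y$ the topological sum of compact sets $K_n\times\{n\}$, $n<\omega$. Compactness of $K_n$ will give normality of $Y$, the bound $e(X)\le\lambda$, and finite sets whose stars cover $K_n\times\{n\}$. All the work is near $D$. Points will be $0$–$1$ functions on an index set $I$, together with a level: $d\in D$ is a pair $(f_d,\omega)$ with $f_d\in 2^I$, and $K_n\subset2^I$. Since $X$ will be a subspace of $2^I\times(\omega+1)$, a basic neighborhood of $d$ is given by a finite $F\subset I$ and an $m<\omega$: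
$$N(d,F,m)=\{(z,n)\in X: z\supset f_d\restriction F,\ m\le n\le\omega\}. \tag{2}$$

Normality needs two kinds of clopen sets. First, for each $S\subset D$, a clopen set that meets $D$ exactly in $S$: introduce a coordinate $(S,0)$ and let $f_d(S,0)=1$ iff $d\in S$. Second, for each closed $H\subset X$ with $H\cap D=\emptyset$, a clopen set containing $D$ and missing $H$. Such an $H$ is missed by neighborhoods $N(d,F_d,m_d)$, so it produces a function $\varphi:d\mapsto(F_d,m_d)$. Introduce a coordinate $\xi=(\varphi,1)$, let $f_d(\xi)=1$ for *every* $d\in D$, and require that every point of $Y$ with value $1$ at $\xi$ lie in $N(e,F_e,m_e)$ for some $e\in D$. Then $\{x:x(\xi)=1\}$ is clopen, contains $D$ and misses $H$. The sets $F_d$ may contain coordinates of this second kind as well, so $I$ must satisfy a closure equation; this will be arranged by an iteration of length $\lambda^+$.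

The literal version of the requirement is to let all $K_n$ be the set $K$ of all $z\in 2^I$ such that, for every $\xi=(\varphi,1)$, if $z(\xi)=1$ then $z\supset f_e\restriction F_e$ for some $e\in D$. It fails: $K$ is not closed in $2^I$. Take $\varphi(d)=(\{(\{d\},0)\},0)$ and $\xi=(\varphi,1)$. For $d\in D$ let $z_d$ be $1$ at $\xi$ and at $(\{d\},0)$, and $0$ elsewhere. Then $z_d\in K$, with $d$ as the witness $e$. For distinct points $d_0,d_1,\dots$ the sequence $z_{d_k}$ converges to the function that is $1$ only at $\xi$, and this one is not in $K$. So compactness is lost, and with it everything that $Y$ was meant to provide.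

The requirement becomes clopen if, on level $n$, the witness $e$ has to come from a *finite* set $E^\xi_n$. Then $E^\xi=\bigcup_nE^\xi_n$ is only countable, while $D$ is uncountable. Points $d\in D\setminus E^\xi$ still need points of $Y$ nearby; otherwise a star from $Y$ will not reach them. If a finite $G\subset I$ contains $\xi$, a point $z\in K_n$ with $z\supset f_d\restriction G$ has $z(\xi)=1$, so for some $e\in E^\xi$ the finite function $f_e\restriction F_e$ must be compatible with $f_d\restriction G$. Not every $E^\xi$ will do:

- If $\varphi(d)=(\{(\{d\},0)\},0)$ and $E^\xi$ is finite, let $d\notin E^\xi$ and $G=\{(\{e\},0):e\in E^\xi\}$. Then $f_d$ is $0$ on $G$, and $f_e(\{e\},0)=1$ for each $e\in E^\xi$: no compatible witness. An infinite $E^\xi$ works against finite $G\subset I_0:=\mathcal P(D)\times\{0\}$: take $e\in E^\xi$ with $(\{e\},0)\notin G$.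
- If $\varphi(d)=(\{(S,0)\},0)$ for a fixed $S\subset D$ with $\emptyset\ne S\ne D$ and $E^\xi\subset S$, then $d\notin S$ and $G=\{(S,0)\}$ give no compatible witness. Here $E^\xi$ must contain points of $S$ and points outside $S$.

What works in general is a countable set of witnesses that realizes every finite pattern which is realized at all. Consider the case where all $F_d\subset I_0$. Close off a countable set $E\subset D$ so that, with $C=\bigcup_{e\in E}F_e$, every finite pattern $s$ on $C$ that is compatible with some $f_{d}\restriction F_{d}$ is compatible with some $f_e\restriction F_e$, $e\in E$. Given $d$ and a finite $G\subset I_0$, let $s=f_d\restriction (G\cap C)$. It is compatible with $f_d\restriction F_d$, so it is compatible with $f_e\restriction F_e$ for some $e\in E$. Since $F_e\subset C$, the domains of $f_e\restriction F_e$ and $f_d\restriction G$ overlap only inside $G\cap C$, so these functions are compatible. The point is that the witness lives inside $C$, so it cannot see what $d$ does outside $C$. The full proof carries this through all ranks, where a witness may use coordinates $\xi'$ that themselves need witnesses.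

## The index set $I$ and the functions $f_d$

Fix $\lambda$ with $\omega_1\le\lambda\le\mathfrak c$ and a set $D$ with $|D|=\lambda$.

**Step 1: build $I$ so that every neighborhood assignment on $I$ is coded by an element of $I$.** For a set $J'$ let $\Phi(J')$ be the set of all functions $D\to[J']^{<\omega}\times\omega$. Put
$$I_0=\mathcal P(D)\times\{0\},\qquad I_{\alpha+1}=I_0\cup(\Phi(I_\alpha)\times\{1\}),\qquad I_\alpha=\bigcup_{\beta<\alpha}I_\beta\ \ (\alpha\text{ limit}),$$
and $I=I_{\lambda^+}$. If $J'\subset J''$, then $\Phi(J')\subset\Phi(J'')$, so by induction the $I_\alpha$ increase. Let $\varphi\in\Phi(I)$, $\varphi(d)=(F_d,m_d)$. Each finite $F_d$ lies in some $I_{\alpha_d}$ with $\alpha_d<\lambda^+$, and since $|D|=\lambda$ and $\lambda^+$ is regular, $\sup_d\alpha_d<\lambda^+$. Hence $\Phi(I)=\bigcup_{\alpha<\lambda^+}\Phi(I_\alpha)$, and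
$$I=I_0\cup J,\qquad J:=\Phi(I)\times\{1\}. \tag{3}$$
The union is disjoint because of the second entries $0$ and $1$.

**Step 2: ranks.** For $\xi=(\varphi,1)\in J$ write $\varphi(d)=(F^\xi_d,m^\xi_d)$. Let $rk(i)$ be the least $\alpha$ with $i\in I_\alpha$; it is $<\lambda^+$. Elements of $I_0$ have rank $0$. If $\xi\in J$, then $rk(\xi)$ is neither $0$ nor a limit, so $rk(\xi)=\alpha+1$ and $\xi\in\Phi(I_\alpha)\times\{1\}$. Thus $F_d^\xi\subset I_\alpha$ for all $d$: *all elements of $F^\xi_d$ have smaller rank than $\xi$.* For example, the two assignments $\varphi$ in the list above give elements of rank $1$.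

**Step 3: $J$ is large.** The functions $d\mapsto(\emptyset,m_d)$ with arbitrary $m_d<\omega$ all belong to $\Phi(I)$, so $|J|\ge\omega^\lambda>\lambda$. This will be used once, at the very end.

**Step 4: the functions $f_d$.** For $d\in D$ define $f_d\in2^I$ by $f_d(S,0)=1$ iff $d\in S$, for $S\subset D$, and $f_d(\xi)=1$ for all $\xi\in J$.

## Countable witness sets that realize all finite patterns

By recursion on $rk(\xi)$ we choose for each $\xi\in J$ a countable nonempty set $E^\xi\subset D$. What we need from these sets is stated in terms of finite functions in which every value $1$ on $J$ comes with a witness, hereditarily.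

**Definition (good).** A finite partial function $p$ from $I$ to $2$ is *good* if for each $\xi\in\mathrm{dom}(p)\cap J$ we have $p(\xi)=1$ and there is $e\in E^\xi$ with $F^\xi_e\subset\mathrm{dom}(p)$ and $p\restriction F^\xi_e=f_e\restriction F^\xi_e$.

For example, a finite partial function with domain in $I_0$ is good. Let $\xi=(\varphi,1)$ with $\varphi(d)=(\{(S,0)\},0)$ for all $d$. Then $\{(\xi,1)\}$ is not good. Extending it by the value $1$ at $(S,0)$ gives a good function iff $E^\xi\cap S\ne\emptyset$; extending it by the value $0$ gives a good function iff $E^\xi\setminus S\neq\emptyset$.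

Whether $p$ is good depends only on the sets $E^\xi$ with $\xi\in\mathrm{dom}(p)$, so it makes sense for $\mathrm{dom}(p)\subset I_\alpha$ as soon as the $E^\xi$ with $\xi \in J\cap I_\alpha$ are chosen. Also, *the union of two compatible good functions is good*, since a witness for $p$ or for $q$ remains a witness for $p\cup q$. During the recursion we maintain the following statement.

$(H_\alpha)$: for all $d\in D$ and all finite $G\subset I_\alpha$ there is a good $p\supset f_d\restriction G$ with $\mathrm{dom}(p)\subset I_\alpha$.

**Step 1: rank $0$ and limits.** $(H_0)$ holds with $p=f_d\restriction G$. If $\alpha$ is a limit and $(H_\beta)$ holds for all $\beta<\alpha$, then a finite $G\subset I_\alpha$ lies in some $I_\beta$ with $\beta<\alpha$, and $(H_\beta)$ gives $p$.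

**Step 2: choose $E^\xi$ for $rk(\xi)=\alpha+1$ by closing off.** Assume $E^\eta$ is chosen for all $\eta\in J\cap I_\alpha$ and $(H_\alpha)$ holds. Let $\mathcal Q^\xi$ be the set of all pairs $(e,q)$ with $e\in D$, $q$ good, $\mathrm{dom}(q)\subset I_\alpha$ and $q\supset f_e\restriction F^\xi_e$. It is nonempty by $(H_\alpha)$ applied to any $e$ and $G=F^\xi_e$. We claim that there is a countable nonempty $\mathcal R^\xi\subset\mathcal Q^\xi$ such that, with
$$C^\xi=\bigcup\{\mathrm{dom}(q):(e,q)\in\mathcal R^\xi\},$$
the following holds:

$(\ast)$ for every finite partial function $s$ from $C^\xi$ to $2$, if some $(e,q)\in\mathcal Q^\xi$ has $q\supset s$, then some $(e',q')\in\mathcal R^\xi$ has $q'\supset s$.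

Let $\mathcal R_0$ consist of one element of $\mathcal Q^\xi$. Given a countable $\mathcal R_n\subset\mathcal Q^\xi$, the union $C_n$ of the domains of its second entries is countable, so there are countably many finite partial functions $s$ from $C_n$ to $2$. For each of them that is extended by the second entry of some pair in $\mathcal Q^\xi$, add one such pair; this gives $\mathcal R_{n+1}\supset\mathcal R_n$. Let $\mathcal R^\xi=\bigcup_n\mathcal R_n$, so $C^\xi=\bigcup_nC_n$. A finite $s$ with domain in $C^\xi$ has domain in some $C_n$, and it was taken care of in $\mathcal R_{n+1}$. This proves $(\ast)$. Now let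
$$E^\xi=\{e:(e,q)\in\mathcal R^\xi\text{ for some }q\},$$
a countable nonempty subset of $D$. Do this for all $\xi\in J$ of rank $\alpha+1$.

**Step 3: $(H_{\alpha+1})$ holds.** Let $d\in D$ and let $G\subset I_{\alpha+1}$ be finite. Write $G\setminus I_\alpha=\{\xi_1,\dots,\xi_k\}$; these are elements of $J$ of rank $\alpha+1$, so $F_d^{\xi_j}\subset I_\alpha$. By $(H_\alpha)$ take a good $p_0$ with $\mathrm{dom}(p_0)\subset I_\alpha$ and
$$p_0\supset f_d\restriction\Big((G\cap I_\alpha)\cup\bigcup_{j=1}^kF^{\xi_j}_d\Big).$$
We supply the $\xi_j$ with witnesses one after another. Suppose $1\le j\le k$ and $p_{j-1}\supset p_0$ is good with domain in $I_\alpha$. Since $p_{j-1}\supset f_d\restriction F^{\xi_j}_d$, the pair $(d,p_{j-1})$ belongs to $\mathcal Q^{\xi_j}$. (Here $d$ serves as its own, possibly illegal, witness.) Let $s=p_{j-1}\restriction C^{\xi_j}$, that is, the restriction of $p_{j-1}$ to $\mathrm{dom}(p_{j-1})\cap C^{\xi_j}$. The pair $(d,p_{j-1})$ shows that the hypothesis of $(\ast)$ holds for $s$, so there is $(e,q)\in\mathcal R^{\xi_j}$ with $q\supset s$. Then $e\in E^{\xi_j}$, and $\mathrm{dom}(q)\subset C^{\xi_j}$. Any common point of $\mathrm{dom}(q)$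 and $\mathrm{dom}(p_{j-1})$ lies in $\mathrm{dom}(s)$, where both functions agree with $s$. So $q$ and $p_{j-1}$ are compatible. Put $p_j=p_{j-1}\cup q$. It is good, has domain in $I_\alpha$, and extends $f_e\restriction F^{\xi_j}_e$ with $e\in E^{\xi_j}$.

Finally let $p=p_k\cup\{(\xi_j,1):1\le j\le k\}$. Elements of $\mathrm{dom}(p_k)\cap J$ keep their witnesses, and $\xi_j$ has the witness found in step $j$, since $p\supset p_j$. So $p$ is good, with domain in $I_{\alpha+1}$. It extends $f_d\restriction(G\cap I_\alpha)$, and $p(\xi_j)=1=f_d(\xi_j)$. Thus $p\supset f_d\restriction G$, which proves $(H_{\alpha+1})$.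

The recursion runs through all $\alpha<\lambda^+$. Every finite subset of $I$ lies in some $I_\alpha$ with $\alpha<\lambda^+$, so we have obtained:

**Lemma 1.** For all $d\in D$ and finite $G\subset I$ there is a good $p\supset f_d\restriction G$.

## The compact sets $K_n$ and the space $X$

**Step 1: finite witness sets on level $n$.** For $\xi\in J$ enumerate $E^\xi=\{e^\xi_i:i<\omega\}$, repetitions allowed, and let
$$E^\xi_n=\{e^\xi_i:\ i\le n,\ m^\xi_{e^\xi_i}\le n\}.$$
These sets are finite, increase with $n$, and have union $E^\xi$. Note that $m^\xi_e\le n$ for $e\in E^\xi_n$. Let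
$$K_n=\big\{z\in2^I:\ \forall\xi\in J\ \big(z(\xi)=1\Rightarrow\exists e\in E^\xi_n\ \ z\supset f_e\restriction F^\xi_e\big)\big\}. \tag{4}$$
For a fixed $\xi$ the condition is a finite union of clopen conditions: $z(\xi)=0$, or $z\supset f_e\restriction F_e^\xi$ for one of finitely many $e$. So $K_n$ is an intersection of clopen sets, hence closed in $2^I$, hence compact. If $E_n^\xi=\emptyset$, the condition says $z(\xi)=0$. Each $K_n$ is nonempty: it contains every $z$ that is $0$ on $J$.

**Step 2: the space.** Let
$$X=\{(f_d,\omega):d\in D\}\ \cup\ \bigcup_{n<\omega}K_n\times\{n\}\ \subset\ 2^I\times(\omega+1)$$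
with the subspace topology, where $\omega+1$ is the convergent sequence with limit $\omega$. The functions $f_d$ are distinct, since $f_d(\{d\},0)=1$ and $f_{d'}(\{d\},0)=0$ for $d'\ne d$. Identify $d$ with $(f_d,\omega)$, so that $D\subset X$, and let $Y=X\setminus D$. For $x=(z,n)\in X$ and $i\in I$ write $x(i)=z(i)$; the sets $\{x\in X:x(i)=1\}$ are clopen. The sets $N(d,F,m)$ from (2) form a neighborhood base at $d$.

**Step 3: first properties.** As a subspace of a product of zero-dimensional compact Hausdorff spaces, $X$ is Tychonoff and zero-dimensional. Each $K_n\times\{n\}$ is clopen in $X$ because $\{n\}$ is clopen in $\omega+1$. So $Y$ is open in $X$ and is the topological sum of the compact Hausdorff spaces $K_n\times\{n\}$. It is normal: separate two disjoint closed sets inside each summand and take unions. $D$ is closed, and it is discrete because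
$$\{x\in X:x(\{d\},0)=1\}\cap D=\{d\}.$$
A closed discrete subset of $X$ meets each compact $K_n\times\{n\}$ in a finite set, so its size is at most $|D|+\omega=\lambda$. Hence $e(X)=\lambda$, attained by $D$.

## Normality from the coordinates in $J$

**Lemma 2.** If $H\subset X$ is closed and $H\cap D=\emptyset$, there is a clopen $W\subset X$ with $D\subset W$ and $W\cap H=\emptyset$.

*Proof.* For each $d\in D$ choose a finite $F_d\subset I$ and $m_d<\omega$ with $N(d,F_d,m_d)\cap H=\emptyset$. Then $\varphi:d\mapsto(F_d,m_d)$ is in $\Phi(I)$, so $\xi=(\varphi,1)\in J$ by (3). Let $W=\{x\in X:x(\xi)=1\}$. It is clopen, and it contains $D$ since $f_d(\xi)=1$ for all $d$. Points of $D$ are not in $H$. Let $(z,n)\in W$ with $n<\omega$. Then $z\in K_n$ and $z(\xi)=1$, so by (4) there is $e\in E^\xi_n$ with $z\supset f_e\restriction F_e$, and $m_e\le n$. Thus $(z,n)\in N(e,F_e,m_e)$, which misses $H$. $\square$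

**Proposition 3.** $X$ is normal.

*Proof.* Let $H,L$ be disjoint closed sets.

**Step 1: separate the traces on $D$.** Let $S=H\cap D$ and $V=\{x\in X:x(S,0)=1\}$. This is clopen and $V\cap D=S$.

**Step 2: remove what lies on the wrong side.** Let $H'=(H\setminus V)\cup(L\cap V)$. It is closed since $V$ is clopen. It misses $D$: $(H\setminus V)\cap D=S\setminus S=\emptyset$ and $L\cap V\cap D=L\cap S\subset L\cap H=\emptyset$. Take a clopen $W\supset D$ that misses $H'$ (Lemma 2). Then $H\cap W\subset V$ and $L\cap W\subset X\setminus V$.

**Step 3: outside $W$ we are inside $Y$.** The set $X\setminus W$ is clopen in $X$ and contained in $Y$, so it is a closed subspace of the normal space $Y$, hence normal. So there are disjoint sets $O_1,O_2\subset X\setminus W$, open in $X\setminus W$ and therefore in $X$, with $H\setminus W\subset O_1$ and $L\setminus W\subset O_2$. Now $(W\cap V)\cup O_1$ and $(W\setminus V)\cup O_2$ are disjoint open sets that contain $H$ and $L$, respectively. $\square$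

## Points of $K_n$ with few ones, and a closed discrete web

Let an open cover be given. We need a countable $A$, finite on each level, that reaches everything. By Lemma 2, a closed $A\subset Y$ will be separated from $D$ by a clopen set; the plan is to exhibit one directly, by making all points of $A$ equal to $0$ at a single coordinate $\xi^*\in J$, where all of $D$ has value $1$. For this, the points of $A$ should have value $0$ at most coordinates in $J$. The next two lemmas produce such points: Lemma 4 for covering $Y$ and Lemma 5 for covering $D$.

**Lemma 4.** Every nonempty open subset of $K_n$ contains a point $z$ with $\{\xi\in J:z(\xi)=1\}$ finite.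

*Proof.* Let $b$ be a point of the open set and let $G\subset I$ be finite such that every $z\in K_n$ with $z\restriction G=b\restriction G$ is in the open set. For each $\xi\in J$ with $b(\xi)=1$ fix, by (4), a witness $e_\xi\in E^\xi_n$ with $b\supset f_{e_\xi}\restriction F^\xi_{e_\xi}$.

We first close $G$ under witnesses. For $i\in I$ define $T(i)$ by recursion on rank: $T(i)=\{i\}\cup\bigcup\{T(j):j\in F^i_{e_i}\}$ if $i\in J$ and $b(i)=1$, and $T(i)=\{i\}$ otherwise. The elements of $F^i_{e_i}$ have smaller rank than $i$ and are finite in number, so by induction every $T(i)$ is finite. Let $T=\bigcup_{i\in G}T(i)$. Then $T\supset G$ is finite, and $F^\xi_{e_\xi}\subset T$ whenever $\xi\in T\cap J$ and $b(\xi)=1$.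

Let $z=b$ on $T\cup I_0$ and $z=0$ on $J\setminus T$. If $\xi\in J$ and $z(\xi)=1$, then $\xi\in T$ and $b(\xi)=1$, so $F^\xi_{e_\xi}\subset T$, where $z$ agrees with $b$; thus $z\supset f_{e_\xi}\restriction F^\xi_{e_\xi}$ with $e_\xi\in E^\xi_n$. Hence $z\in K_n$. Also $z\restriction G=b\restriction G$, and the elements of $J$ where $z$ is $1$ lie in $T$, so there are finitely many. $\square$

In the next lemma we go in the opposite direction: we choose the values on $I_0$ freely and put as many ones as the definition of $K_n$ allows, but only inside a given set $M$.

**Lemma 5.** Let $M\subset I$. For $u\in2^{I_0}$ and $n<\omega$ define $\hat u_n\in2^I$ by: $\hat u_n\restriction I_0=u$; $\hat u_n(\xi)=0$ for $\xi\in J\setminus M$; and for $\xi\in J\cap M$, by recursion on rank, $\hat u_n(\xi)=1$ iff $\hat u_n\supset f_e\restriction F^\xi_e$ for some $e\in E^\xi_n$. Then $\hat u_n\in K_n$. Moreover, if $p$ is good and $\mathrm{dom}(p)\subset M$, there is $n_0(p)<\omega$ such that $\hat u_n\supset p$ for all $n\ge n_0(p)$ and all $u\in2^{I_0}$ with $u\supset p\restriction I_0$.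

*Proof.* The recursion makes sense because the elements of $F^\xi_e$ have smaller rank than $\xi$. If $\hat u_n(\xi)=1$ for some $\xi\in J$, then $\xi\in M$ and the defining condition supplies the witness required in (4). So $\hat u_n\in K_n$.

Let $p$ be good with $\mathrm{dom}(p)\subset M$. For each of the finitely many $\xi\in\mathrm{dom}(p)\cap J$ choose $e_\xi\in E^\xi$ with $F^\xi_{e_\xi}\subset\mathrm{dom}(p)$ and $p\restriction F^\xi_{e_\xi}=f_{e_\xi}\restriction F^\xi_{e_\xi}$. As $E^\xi=\bigcup_nE^\xi_n$ is an increasing union, there is $n_0(p)$ such that $e_\xi\in E^\xi_n$ for all these $\xi$ and all $n\ge n_0(p)$. Note that $n_0(p)$ does not depend on $u$. Let $n\ge n_0(p)$ and $u\supset p\restriction I_0$. On $\mathrm{dom}(p)\cap I_0$ we have $\hat u_n=u=p$. For $\xi\in\mathrm{dom}(p)\cap J$ we show $\hat u_n(\xi)=1=p(\xi)$ by induction on $rk(\xi)$. The elements of $F^\xi_{e_\xi}$ belong to $\mathrm{dom}(p)$ and have smaller rank, so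
$$\hat u_n\restriction F^\xi_{e_\xi}=p\restriction F^\xi_{e_\xi}=f_{e_\xi}\restriction F^\xi_{e_\xi}.$$
Since $e_\xi\in E^\xi_n$ and $\xi\in M$, the definition gives $\hat u_n(\xi)=1$. $\square$

The values $u$ on $I_0$ still have to be chosen, countably many for all $d\in D$ together. This is the only place where $\lambda\le\mathfrak c$ is used.

**Hewitt–Marczewski–Pondiczery theorem.** If $|M_0|\le\mathfrak c$, then $2^{M_0}$ is separable.

*Proof.* We may assume $M_0\subset2^\omega$. For $m<\omega$ and $g:2^m\to2$ let $u_{m,g}(x)=g(x\restriction m)$ for $x\in M_0$. There are countably many such functions. Given a finite function $p$ from distinct points $x_1,\dots,x_r\in M_0$ to $2$, choose $m$ such that the $x_i\restriction m$ are distinct, and $g$ with $g(x_i\restriction m)=p(x_i)$ for all $i$. Then $u_{m,g}\supset p$. $\square$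

**Proposition 6.** $X$ is in countable discrete web.

*Proof.* Let $\mathcal U$ be an open cover of $X$.

**Step 1: finite sets $B_n$ whose stars cover $Y$.** For each $n$, finitely many members of $\mathcal U$, each meeting $K_n\times\{n\}$, cover the compact set $K_n\times\{n\}$. Each of them contains, by Lemma 4, a point $(z,n)$ with $z\in K_n$ having only finitely many ones in $J$. Let $B_n$ be a finite set with one such point for each of these members. Then $K_n\times\{n\}\subset St(B_n,\mathcal U)$. Let $T$ be the set of all $\xi\in J$ with $b(\xi)=1$ for some $b\in\bigcup_nB_n$; it is countable.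

**Step 2: finite sets $A_n$ whose stars together cover $D$.** For $d\in D$ choose $U_d\in\mathcal U$ with $d\in U_d$, a finite $G_d\subset I$ and $m_d<\omega$ with $N(d,G_d,m_d)\subset U_d$, and, by Lemma 1, a good $p_d\supset f_d\restriction G_d$. Let $M=\bigcup_{d\in D}\mathrm{dom}(p_d)$. Then $|M|\le\lambda\le\mathfrak c$, so there are $u^k\in2^{I_0}$, $k<\omega$, such that $\{u^k\restriction(M\cap I_0):k<\omega\}$ is dense in $2^{M\cap I_0}$. With $\hat{\ }$ taken with respect to this $M$, let
$$A_n=\{(\widehat{u^k}_n,n):k\le n\}.$$
This is a finite subset of $K_n\times\{n\}$ by Lemma 5.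

Let $d\in D$. As $p_d\restriction I_0$ is a finite function with domain in $M\cap I_0$, there is $k$ with $u^k\supset p_d\restriction I_0$. Take $n\ge\max\{k,m_d,n_0(p_d)\}$. By Lemma 5, $\widehat{u^k}_n\supset p_d\supset f_d\restriction G_d$. Since $n\ge m_d$, the point $(\widehat{u^k}_n,n)$ lies in $N(d,G_d,m_d)\subset U_d$, and since $k\le n$, it lies in $A_n$. So $A_n\cap U_d\ne\emptyset$ and $d\in St(A_n,\mathcal U)$.

**Step 3: one coordinate separates the whole set from $D$.** Let $A=\bigcup_n(A_n\cup B_n)$. It is countable, and $St(A,\mathcal U)=X$ by Steps 1 and 2. Since $|M\cup T|\le\lambda<|J|$, we can pick $\xi^*\in J\setminus(M\cup T)$. Points of $A_n$ have value $0$ at $\xi^*$ because $\xi^*\in J\setminus M$, and points of $B_n$ because $\xi^*\notin T$. On the other hand, $d(\xi^*)=1$ for all $d\in D$. So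
$$\{x\in X:x(\xi^*)=1\}$$
is an open set that contains $D$ and misses $A$. Each open set $K_n\times\{n\}$ meets $A$ in the finite set $A_n\cup B_n$. Hence every point of $X$ has a neighborhood meeting $A$ in a finite set, and since $X$ is $T_1$, $A$ is closed and discrete. $\square$

Look at Step 3 next to the conflict found in $\Psi$. The set $A$ meets every $U_d$ because $U_d$ depends on the finitely many coordinates in $G_d$, and all these finite sets together occupy only $\lambda$ coordinates. It accumulates nowhere on $D$ because $J$ has more than $\lambda$ coordinates.

**Proof of Theorem 1.** $X$ is zero-dimensional, contains the closed discrete set $D$ of size $\lambda$, and has $e(X)=\lambda$, as shown when the space was built. It is normal by Proposition 3 and in countable discrete web by Proposition 6. $\blacksquare$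

## The extents that occur: exactly the infinite cardinals up to $\mathfrak c$

**Proof of the Corollary.** A normal space in countable discrete web satisfies the hypothesis of Theorem 2, so all its closed discrete subsets have size $\le\mathfrak c$, and its extent is at most $\mathfrak c$. Conversely, let $\lambda\le\mathfrak c$ be infinite. If $\lambda\ge\omega_1$, Theorem 1 gives a normal space in countable discrete web with extent $\lambda$. If $\lambda=\omega$, take the discrete space $\omega$: it is normal, its extent is $\omega$, and $A=\omega$ is a countable closed discrete set whose star is the whole space for every cover. $\blacksquare$
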